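# Intersection against length: maximizing pairs of simple closed geodesics on hyperbolic surfaces

## 1. An upper envelope and the derivatives of its near-maximizers

Take a family of functions on a ball in $\mathbb R^d$ and let $\varphi$ be their supremum. Suppose that no member of the family bends downward too fast, with one bound for the whole family, and that at the center of the ball $\varphi$ lies below a parabola. Then every member that is almost as large as $\varphi$ at the center has almost the derivative of $\varphi$ there. It does not matter whether the supremum is attained.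

**Lemma 1 (envelope).** Let $\varphi,f$ be real functions on $\{h\in\mathbb R^d:|h|\le\rho\}$, differentiable at $0$, with $f\le\varphi$ and
$$\varphi(h)\le\varphi(0)+d\varphi(h)+A|h|^2,\tag{1}$$
$$f(h)\ge f(0)+df(h)-B|h|^2\tag{2}$$
for $|h|\le\rho$, where $d\varphi,df$ are the differentials at $0$ and $A,B\ge 0$. If $\varepsilon>0$ and $\varphi(0)-f(0)\le\varepsilon\le\rho^2$, then
$$|d\varphi-df|\le(1+A+B)\sqrt\varepsilon.\tag{3}$$

*Proof.* Put $w=\varphi-f$. Then $0\le w(h)\le\varepsilon+dw(h)+(A+B)|h|^2$ for $|h|\le\rho$. If $dw=0$ there is nothing to prove. Otherwise take $h=-\sqrt\varepsilon\,dw/|dw|$, where $dw$ is read as a vector; this is allowed because $\sqrt\varepsilon\le\rho$. We get $0\le\varepsilon-\sqrt\varepsilon\,|dw|+(A+B)\varepsilon$. Divide by $\sqrt\varepsilon$. $\square$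

*Example.* Let $f_a(x)=ax-a^2/2$ for rational $a\ne0$. The supremum over $a$ is $\varphi(x)=x^2/2$. At $x=0$ it is not attained, and $\varphi(0)-f_a(0)=a^2/2$, while $|d\varphi-df_a|=|a|=\sqrt{2(\varphi(0)-f_a(0))}$. So the square root in (3) is the right order. By contrast $\varphi(x)=\max(x,-x)$ is not differentiable at $0$: two maximizers there have different derivatives.

Here is the family we shall use. Let $M$ be a closed oriented surface of genus $s>1$ and $\mathcal T$ its Teichmüller space. For free homotopy classes $\alpha,\beta$ of closed curves with algebraic intersection $\mathrm{Int}(\alpha,\beta)>0$, and $\tau\in\mathcal T$, put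
$$f_{\alpha,\beta}(\tau)=\log\frac{\mathrm{Int}(\alpha,\beta)}{\ell_\tau(\alpha)\,\ell_\tau(\beta)},\tag{4}$$
where $\ell_\tau$ is the length of the geodesic in the class. The numerator does not depend on $\tau$. The envelope $\varphi=\sup f_{\alpha,\beta}$ turns out to be $\log K$, where $K(\tau)$ measures the largest possible ratio of intersection number to product of lengths, taken over all of real homology.

What is this for? The question is whether, for a random hyperbolic surface, the ratio $K$ is actually attained by two simple closed geodesics, although it is defined as a maximum over a continuum of homology classes. The envelope enters as follows. At almost every $\tau$ the function $\varphi$ has a quadratic ceiling (1). Lemma 1 then says that two curves which are both almost optimal partners of the same third curve have almost equal logarithmic length differentials. A formula of Wolpert, which computes the derivative of length under a twist as a sum of cosines, turns this into an upper bound for the number of their intersections. An optimal object that is not a closed geodesic would produce many almost optimal closed curves, and counting their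 intersections will give a contradiction.

## 2. Intersection form, stable norm, invariant measures

Let $\Omega$ be the orientation form of $M$. For $C^1$ closed curves $\alpha,\beta$ meeting transversally, the **algebraic intersection** is $\sum\Omega(\dot\alpha_x,\dot\beta_x)/|\Omega(\dot\alpha_x,\dot\beta_x)|$, summed over all pairs of parameters with $\alpha(a)=\beta(b)=x$. It depends only on the homology classes and extends by linearity to a symplectic form $\mathrm{Int}(\cdot,\cdot)$ on $H_1(M,\mathbb R)$.

For a Riemannian metric $g$ on $M$, the **comass** of a 1-form $\omega$ is $\sup\{|\omega(v)|/|v|:v\ne0\}$. The **stable norm** on $H^1(M,\mathbb R)$ is $\|c\|_s=\inf\{\mathrm{comass}(\omega):d\omega=0,[\omega]=c\}$. The stable norm on $H_1(M,\mathbb R)$, also written $\|\cdot\|_s$, is the dual norm. Since $|\int_\gamma\omega|\le\mathrm{comass}(\omega)\ell(\gamma)$, always $\|[\gamma]\|_s\le\ell(\gamma)$. The inequality can be strict: a separating simple closed geodesic has $[\gamma]=0$ and positive length.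

Define
$$K(M,g)=\sup\left\{\frac{|\mathrm{Int}(h_1,h_2)|}{\|h_1\|_s\|h_2\|_s}:h_1,h_2\in H_1(M,\mathbb R)\setminus\{0\}\right\}.\tag{5}$$
The quotient is invariant under rescaling $h_1$ and $h_2$, so this is the supremum of a continuous function on a product of unit spheres, hence a maximum. It is positive because $\mathrm{Int}$ is nondegenerate. **$K(M,g)$ is realized by the homology classes of simple closed geodesics** if there are simple closed geodesics $\alpha,\beta$ such that the maximum is attained at $h_1=[\alpha]$, $h_2=[\beta]$.

From now on $g$ is hyperbolic, unless a flat torus is mentioned as an illustration. Let $\phi_t$ be the geodesic flow on $T^1M$ and $\mathrm{sys}$ the length of the shortest closed geodesic. For a $\phi_t$-invariant Borel probability measure $\nu$ on $T^1M$, the class $[\nu]\in H_1(M,\mathbb R)$ is defined by $\langle[\omega],[\nu]\rangle=\int\omega\,d\nu$ for closed $\omega$. It is well defined because $\int df\,d\nu$ is the $\nu$-average of a derivative along the flow, which is $0$ by invariance. "$\nu$ ergodic" always means an ergodic invariant Borel probability measure. "$\nu$ periodic" means that $\nu$ is the normalized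 length measure of a closed orbit.

*Examples.* If $\nu$ is the normalized measure of the closed geodesic $\gamma$, then $[\nu]=[\gamma]/\ell(\gamma)$. If $\nu$ is invariant under the flip $v\mapsto-v$, as Liouville measure is, then $[\nu]=0$.

**Lemma 2.** For hyperbolic $g$:

(a) $\|c\|_s=\sup_\gamma\langle c,\gamma\rangle/\ell(\gamma)$ over closed geodesics $\gamma$.

(b) The unit ball of $\|\cdot\|_s$ in $H_1$ is the closed convex hull of $\{[\gamma]/\ell(\gamma)\}$, and it equals $\{[\nu]:\nu\text{ an invariant probability}\}$.

(c) $K(g)=\sup\mathrm{Int}(\alpha,\beta)/(\ell(\alpha)\ell(\beta))$ over pairs of closed geodesics.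

*Proof.* (a) The inequality $\ge$ is clear. Let $\sigma\ge0$ be the right side; we construct closed forms in $c$ of comass close to $\sigma$. Write $c(D)$ for the value of $c$ on the class of a deck transformation $D$ of $\mathbb H^2\to M$. Fix $x_0\in\mathbb H^2$ and put
$$u(y)=\sup_D\big(c(D)-\sigma d(y,Dx_0)\big).$$
The translation length of $D$ is at most its displacement at $x_0$, so $c(D)\le\sigma d(x_0,Dx_0)\le\sigma d(y,Dx_0)+\sigma d(y,x_0)$. Hence $u$ is finite. As a supremum of $\sigma$-Lipschitz functions it is $\sigma$-Lipschitz. Substituting $D'=DD''$,
$$u(Dy)=\sup_{D''}\big(c(D)+c(D'')-\sigma d(y,D''x_0)\big)=u(y)+c(D).$$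
Average $u$ against a smooth radial probability kernel supported in balls of radius $\eta$. The result $u_\eta$ is smooth and has the same equivariance. Given $x,x'$, let $\Theta$ be the translation along the geodesic $xx'$ with $\Theta x=x'$; it carries the kernel at $x$ to the kernel at $x'$. A point at distance at most $\eta$ from the axis is moved by at most $d'$, where $\sinh(d'/2)=\cosh\eta\,\sinh(d(x,x')/2)$. So $|u_\eta(x')-u_\eta(x)|\le\sigma d'$, and letting $x'\to x$ gives $|du_\eta|\le\sigma\cosh\eta$. The form $du_\eta$ descends to a closed form on $M$ in class $c$ of comass at most $\sigma\cosh\eta$. Let $\eta\to0$.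

(b) By (a) the support function of the set $\{[\gamma]/\ell(\gamma)\}$ is $\|\cdot\|_s$ on $H^1$. This is also the support function of the unit ball of the dual norm. Closed convex sets with the same support function agree, which is the first claim. The set $\{[\nu]\}$ is compact (weak compactness of invariant probabilities), convex, and contains all $[\gamma]/\ell(\gamma)$. It lies in the unit ball because $\int\omega\,d\nu\le\mathrm{comass}(\omega)$. So it is the unit ball.

(c) $K$ is the supremum of $\mathrm{Int}$ over pairs in the unit ball (replace $h_1$ by $-h_1$ to remove the absolute value). By bilinearity and (b) this equals the supremum over pairs from $\{[\gamma]/\ell(\gamma)\}$. $\square$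

Part (c) says that $\log K$ is the envelope of the functions (4).

## 3. Two theorems, and the published results they rest on

Let $\mathcal M_s$ be the moduli space of closed oriented surfaces of genus $s$ with a metric of constant curvature $-1$. "Almost every" refers to the natural Lebesgue measure class. The following conjecture is the problem, taken from Daniel Massart and Bjoern Muetzel, "On the intersection form of surfaces", arXiv:1302.4692 (2013).

**Conjecture.** For any $s>1$, for almost every $(M,g)$ in $\mathcal M_s$, $K(M,g)$ is realized by the homology classes of simple closed geodesics.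

It is true, and we shall prove it. Recall that $\mathcal T$ is a connected real-analytic manifold of dimension $d=6s-6$, that $\mathcal M_s$ is its quotient by the mapping class group, and that $\ell_\tau(\gamma)$ is real-analytic in $\tau$.

**Definition.** A metric $g$, representing $\tau_0\in\mathcal T$, is **good** if, in a chart of $\mathcal T$, $\varphi:=\log K$ is differentiable at $\tau_0$ and there are $A,\rho>0$ with
$$\varphi(\tau_0+h)\le\varphi(\tau_0)+d\varphi(h)+A|h|^2\qquad(|h|\le\rho).\tag{6}$$

The choice of chart is irrelevant, since a $C^2$ change of coordinates changes $d\varphi(h)$ by $O(|h|^2)$. The condition is invariant under the mapping class group. In the one-variable examples of Section 1, the envelope $x^2/2$ satisfies this condition at $0$ and $|x|$ does not.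

**Theorem 1.** Almost every $g$ is good. If $g$ is good, $h_1,h_2\ne0$ and $|\mathrm{Int}(h_1,h_2)|=K\|h_1\|_s\|h_2\|_s$, then for any invariant probability measure representing $h_i/\|h_i\|_s$ almost every ergodic component is carried by a simple closed geodesic. Moreover $K(M,g)$ is realized by simple closed geodesics. In particular the conjecture holds.

**Theorem 2.** There is an open set $\mathcal O\subset\mathcal M_s$ with complement of measure $0$ such that for $g\in\mathcal O$ there are simple closed geodesics $\alpha,\beta$ with $|\mathrm{Int}(\alpha,\beta)|=K\ell(\alpha)\ell(\beta)$, and for $h_i\ne0$: $|\mathrm{Int}(h_1,h_2)|=K\|h_1\|_s\|h_2\|_s$ holds iff $(h_1,h_2)$ or $(h_2,h_1)$ lies in $\mathbb R[\alpha]\times\mathbb R[\beta]$. The pair of closed geodesics with $|\mathrm{Int}(\alpha,\beta)|=K\ell(\alpha)\ell(\beta)$ is unique up to order, orientation and passing to multiples. Locally in $\mathcal T$ the homotopy classes $\alpha,\beta$ are constant, and $K=|\mathrm{Int}(\alpha,\beta)|/(\ell(\alpha)\ell(\beta))$ is real-analytic.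

Theorem 2 is not needed for the conjecture. Besides standard ergodic theory we use these published results.

- **Alexandrov.** A convex function on an open subset of $\mathbb R^d$ has a second-order Taylor expansion at almost every point.
- **Wolpert** (Comment. Math. Helv. 56 (1981); Ann. of Math. 115 (1982) and 117 (1983)). Let $t_\gamma$ be the unit speed Fenchel–Nielsen twist field of a simple closed geodesic $\gamma$. Up to a universal constant, $t_\gamma$ is dual to $d\ell_\gamma$ under the Weil–Petersson symplectic form, which is smooth and nondegenerate on $\mathcal T$. Also $t_\gamma\ell_{\gamma'}=\sum_{p\in\gamma\cap\gamma'}\cos\theta_p$, where $\theta_p\in(0,\pi)$ is the angle from $\gamma$ to $\gamma'$ between unoriented lines, measured in a fixed rotational sense.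
- **Birman–Series** (Topology 24 (1985)). On a closed hyperbolic surface the union of all complete simple geodesics has Hausdorff dimension $1$.
- Noncontractible simple closed curves are freely homotopic to simple closed geodesics. Distinct simple closed geodesics have the minimal number of intersection points in their homotopy classes.

## 4. Self-crossings, flat tori, and what compactness gives

**Closed maximizers do not cross themselves.** Suppose $\alpha,\beta$ are closed geodesics on any hyperbolic surface with $\mathrm{Int}(\alpha,\beta)=K\ell(\alpha)\ell(\beta)$, and $\alpha$ crosses itself transversally at $p$. Cut $\alpha$ at $p$ into two loops $\alpha_1,\alpha_2$. Each has a genuine corner at $p$, so its class is either trivial or represented by a strictly shorter closed geodesic. By Lemma 2(c), $\mathrm{Int}(\alpha_i,\beta)<K\ell(\alpha_i)\ell(\beta)$, where $\ell(\alpha_i)$ is the length of the loop. Adding, $\mathrm{Int}(\alpha,\beta)<K\ell(\alpha)\ell(\beta)$, a contradiction. So simplicity is easy once the maximum is attained by closed geodesics.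

**Flat tori.** Let $\Lambda\subset\mathbb R^2$ be a lattice of covolume $V$ and consider $\mathbb R^2/\Lambda$, with the same definitions. Averaging a closed form over translations keeps its class and does not increase its comass, so $\|\cdot\|_s$ on $H^1$ is the Euclidean norm on constant forms. Hence $\|\cdot\|_s$ on $H_1=\mathbb R^2$ is the Euclidean norm, and $\mathrm{Int}(h_1,h_2)=\det(h_1,h_2)/V$. So $K=1/V$, attained exactly at orthogonal pairs. Closed geodesics have classes in $\Lambda\setminus\{0\}$, so $K$ is realized by closed geodesics iff $\Lambda$ contains two orthogonal nonzero vectors. For $\Lambda=\mathbb Z+\mathbb Z(x+iy)$ this means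
$$mm'+(mn'+nm')x+nn'(x^2+y^2)=0$$
for some integer vectors $(m,n),(m',n')\ne0$. The three coefficients are never all zero: $mm'=0$ with, say, $m=0$ forces $n\ne0$, then $n'=0$ and $m'=0$; the case $m'=0$ is the same. So these are countably many null sets, and for almost every flat torus $K$ is not realized by closed geodesics. The hyperbolic metric has to be used somewhere.

**The first approach.** By Lemma 2(c) take closed geodesics $\alpha_n,\beta_n$ whose ratio tends to $K$. If their lengths stay bounded, only finitely many pairs occur and we are done. If not, pass to weak limits $\nu,\nu'$ of their normalized measures; then $\mathrm{Int}([\nu],[\nu'])=K$. By ergodic decomposition we may even take $\nu,\nu'$ ergodic. Here the argument stops: nothing said so far prevents an ergodic $\nu$ from being non-periodic. On the generic flat torus this is what happens: for every orthogonal pair, at least one of the two directions is irrational.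

So we must show that at a good hyperbolic metric an ergodic maximizer is periodic. This is Proposition 8 below. We first need to see where such a $\nu$ lives.

## 5. Calibrated geodesics, closing, and angles

Let $c\in H^1(M,\mathbb R)$ with $\|c\|_s\le1$. Call a function $u$ on $\mathbb H^2$ a **calibration for $c$** if it is $1$-Lipschitz and $u(Dy)=u(y)+c(D)$ for all deck transformations $D$. Calibrations exist: take $u(y)=\sup_D(c(D)-d(y,Dx_0))$. Since $c(D)\le d(x_0,Dx_0)$, the computation in Lemma 2(a) applies with $\sigma=1$.

Fix $u$. For $v\in T^1M$ with lifted geodesic $\tilde\gamma_v$ let $\Delta_t(v)=u(\tilde\gamma_v(t))-u(\tilde\gamma_v(0))$. By equivariance it does not depend on the lift. It is continuous, and $\Delta_t\le t$ for $t\ge0$. Let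
$$N_u=\{v\in T^1M:\Delta_t(v)=t\ \text{for all }t\in\mathbb R\}.$$
This set is compact and flow-invariant.

*Example.* On a flat torus with $c=[dx]$ one may take $u=x$. Then $N_u$ consists of the unit vectors $\partial_x$, one over each point.

**Lemma 3.** (a) If $\nu$ is an invariant probability and $\langle c,[\nu]\rangle=1$, then $\mathrm{supp}\,\nu\subset N_u$. Conversely an invariant probability on $N_u$ has $\langle c,[\nu]\rangle=1$.

(b) The projection $N_u\to M$ is injective. So its image is a union of pairwise disjoint complete simple geodesics ("leaves", possibly closed), and the direction $v_q$ at $q$ depends continuously on $q$ in the image.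

*Proof.* (a) Let $u_0$ be a primitive on $\mathbb H^2$ of a smooth closed form $\omega$ in $c$. Then $u-u_0$ descends to a continuous function on $M$, whose increments along the flow have $\nu$-integral $0$. The increments of $u_0$ over time $t$ have integral $t\int\omega\,d\nu$. So $\int\Delta_t\,d\nu=t\langle c,[\nu]\rangle$. If $\langle c,[\nu]\rangle=1$ and $t>0$, the continuous function $t-\Delta_t\ge0$ has integral $0$, so it vanishes on $\mathrm{supp}\,\nu$. For $t<0$ use $\Delta_t(v)=-\Delta_{-t}(\phi_tv)$ and invariance of the support. The converse is the same formula.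

(b) Let $\tilde\gamma$ lift an orbit in $N_u$ and $x=\tilde\gamma(0)$. As $u$ is $1$-Lipschitz,
$$u(\tilde\gamma(1))-d(y,\tilde\gamma(1))\le u(y)\le u(\tilde\gamma(-1))+d(\tilde\gamma(-1),y),$$
with equality at $y=x$ because $u$ grows at unit rate along $\tilde\gamma$. Both bounds are smooth near $x$ with gradient $\tilde\gamma'(0)$. So $u$ is differentiable at $x$ with gradient $\tilde\gamma'(0)$, and the direction over a point is unique. Two orbits whose projections meet therefore coincide, and a projected orbit meets itself only by closing up. A continuous injection of a compact space is a homeomorphism onto its image, which gives the continuity of $v_q$. $\square$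

By the argument in (b), lifts of leaves to $\mathbb H^2$ are pairwise equal or disjoint.

For a closed geodesic $\gamma$ put
$$E(\gamma)=\ell(\gamma)-\langle c,\gamma\rangle\ge0.$$
*Example.* If $c=\mathrm{Int}(\cdot,[\beta])/(K\ell(\beta))$, then $E(\gamma)=0$ exactly when $\mathrm{Int}(\gamma,\beta)=K\ell(\gamma)\ell(\beta)$.

**Lemma 4 (closing).** There is $C_g$, depending on $g$ only, such that: if $\tilde\gamma$ is a lift of a leaf of $N_u$, $T\ge\mathrm{sys}/2$, $D\ne1$ is a deck transformation with $d(\tilde\gamma(T),D\tilde\gamma(0))\le\delta\le\min(1,\mathrm{sys}/4)$, and $\alpha$ is the closed geodesic of $D$, then $E(\alpha)\le C_g\delta^2$ and $|\ell(\alpha)-T|\le C_g\delta$.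

*Proof.* The aim is to bound $c(D)$ from below and $\ell(\alpha)$ from above by nearly the same number. Let $\tilde\gamma(T'')$ be the foot of the perpendicular from $D\tilde\gamma(0)$ to $\tilde\gamma$, and $\delta''\le\delta$ its length. Projection to a geodesic is $1$-Lipschitz, so $|T''-T|\le\delta$ and $T''\ge\mathrm{sys}/4$.

*Lower bound for $c(D)$.* For $R>0$ let $d_R=d(D\tilde\gamma(0),\tilde\gamma(T''+R))$. In the right triangle, $\cosh d_R=\cosh R\cosh\delta''$. Since $u$ is $1$-Lipschitz and grows at unit rate along $\tilde\gamma$,
$$u(\tilde\gamma(0))+c(D)=u(D\tilde\gamma(0))\ge u(\tilde\gamma(T''+R))-d_R=u(\tilde\gamma(0))+T''+R-d_R.$$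
As $R\to\infty$, $R-d_R\to-\log\cosh\delta''$. So $c(D)\ge T''-\log\cosh\delta''\ge T''-\delta^2/2$.

*Upper bound for $\ell(\alpha)$.* We have $\ell(\alpha)\le d(\tilde\gamma(0),D\tilde\gamma(0))=:T''+\eta$ with $\cosh(T''+\eta)=\cosh T''\cosh\delta''$. By convexity $\cosh(T''+\eta)\ge\cosh T''+\eta\sinh T''$, so $\eta\le(\cosh\delta''-1)\coth T''\le C\delta^2$, since $T''\ge\mathrm{sys}/4$ and $\delta\le1$.

Together $E(\alpha)=\ell(\alpha)-c(D)\le C\delta^2$. Moreover $T-\delta-\delta^2/2\le c(D)\le\ell(\alpha)\le T+\delta+C\delta^2$, which gives the second claim as $\delta\le1$. $\square$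

The closing error is $\delta$ but the defect $E$ is only of order $\delta^2$. This gain drives the whole proof.

**Lemma 5 (angles).** There is $\kappa_0>0$ depending only on $\mathrm{sys}$ such that if $\gamma,\gamma'$ are closed geodesics, distinct as point sets, with $E(\gamma)+E(\gamma')<\kappa_0$, then at every intersection the angle between their oriented directions is $<\pi/3$.

*Proof.* Let $\psi\in(0,\pi)$ be the angle at an intersection $p$. Concatenate $\gamma$ and $\gamma'$ at $p$. Cut the corner where $\gamma$ arrives and $\gamma'$ leaves, using points at distance $r=\mathrm{sys}/2$ from $p$ along the curves. The corner is an isosceles triangle with apex angle $\pi-\psi$, so its base is $2\,\mathrm{arsinh}(\sinh r\cos(\psi/2))$. The new closed curve has length $\ell(\gamma)+\ell(\gamma')-\kappa(\psi)$ with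
$$\kappa(\psi)=2r-2\,\mathrm{arsinh}(\sinh r\cos(\psi/2)),$$
which is increasing, and positive for $\psi>0$. As $\|c\|_s\le1$, the number $\langle c,\gamma\rangle+\langle c,\gamma'\rangle$ is at most this length. So $E(\gamma)+E(\gamma')\ge\kappa(\psi)$. Take $\kappa_0=\kappa(\pi/3)$. $\square$

## 6. Semiconvexity of $\log K$

To compare lengths for nearby metrics we need the metrics to live on one fixed surface.

**Charts.** Every point of $\mathcal T$ has a chart neighborhood $U\subset\mathbb R^d$ carrying hyperbolic metrics $(g_\tau)_{\tau\in U}$ on $M$, smooth in $(\tau,x)$, with $g_\tau$ representing $\tau$. To see this, let $\rho_\tau$ be an analytic local family of Fuchsian representations of $\pi_1M$, with $\rho_{\tau_0}$ acting as the deck group. Choose $\chi\ge0$ smooth with compact support on $\mathbb H^2$ and $\sum_D\chi(\rho_{\tau_0}(D)^{-1}x)=1$ (take a function positive on a compact fundamental domain and divide by the sum of its translates). Let $f_\tau(x)$ be the center of mass of the points $\rho_\tau(D)\rho_{\tau_0}(D)^{-1}x$ with weights $\chi(\rho_{\tau_0}(D)^{-1}x)$, that is, the minimizer of the weighted sum of half squared distances.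 Only finitely many weights are nonzero for $x$ in a bounded set. Half squared distances in $\mathbb H^2$ have Hessian at least the identity, so by the implicit function theorem $f_\tau(x)$ is smooth in $(\tau,x)$. Replacing $x$ by $\rho_{\tau_0}(D')x$ and reindexing $D$ as $D'D$ shows $f_\tau(\rho_{\tau_0}(D')x)=\rho_\tau(D')f_\tau(x)$. Also $f_{\tau_0}=\mathrm{id}$. By compactness of $M$, for $\tau$ near $\tau_0$ the map $f_\tau$ is a local diffeomorphism. It induces a local diffeomorphism $M\to\mathbb H^2/\rho_\tau(\pi_1M)$, which is a covering by compactness and a diffeomorphism because it is an isomorphism on $\pi_1$. So $f_\tau^*g_{\mathbb H^2}$ descends to the required $g_\tau$.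

**Lemma 6.** Every point of $\mathcal T$ has a convex chart neighborhood $U'$ and a constant $C_1$ such that for all $\gamma$ and all $\tau,\tau_0\in U'$
$$\log\ell_\tau(\gamma)\le\log\ell_{\tau_0}(\gamma)+d\log\ell_{\tau_0}(\gamma)(\tau-\tau_0)+C_1|\tau-\tau_0|^2,\qquad|d\log\ell_{\tau_0}(\gamma)|\le C_1.\tag{7}$$
Moreover $\varphi=\log K$ is semiconvex on $U'$. Hence almost every point of $\mathcal T$, and of $\mathcal M_s$, is good, and $K$ is continuous.

*Proof.* The point is that the constant does not depend on $\gamma$. Let $U'$ be convex and relatively compact in a chart as above. Let $L_\tau$ be the $g_\tau$-length of the $g_{\tau_0}$-geodesic in the class $\gamma$, and $F(\tau)=\log(L_\tau/\ell_{\tau_0}(\gamma))$. Then $F$ is the logarithm of an average of functions $\tau\mapsto g_\tau(v,v)^{1/2}$ over $g_{\tau_0}$-unit vectors $v$. By compactness these functions are bounded above, bounded below by a positive constant, and bounded in $C^2$, uniformly in $v$ and $\tau_0$. Averages inherit these bounds, so $F$ is bounded in $C^2$ independently of $\gamma$ and $\tau_0$. Now $\log\ell_\tau(\gamma)\le\log L_\tau$, with equality at $\tau_0$. The difference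 is differentiable with a minimum at $\tau_0$, so $d\log\ell_{\tau_0}(\gamma)=dF(\tau_0)$. Taylor's formula for $F$ gives (7).

By (7) and $|\tau|^2=|\tau_0|^2+2\tau_0\cdot(\tau-\tau_0)+|\tau-\tau_0|^2$, the function $-\log\ell_\tau(\gamma)+C_1|\tau|^2$ has an affine support function from below at every $\tau_0\in U'$. So it is convex. By Lemma 2(c), $\varphi$ is the supremum of $\log\mathrm{Int}(\alpha,\beta)-\log\ell(\alpha)-\log\ell(\beta)$ over pairs with $\mathrm{Int}>0$. Hence $\varphi+2C_1|\tau|^2$ is a finite supremum of convex functions, so it is convex and continuous. By Alexandrov's theorem it has a second-order expansion at almost every point, and at such points $\varphi$ is differentiable and (6) holds. Cover $\mathcal T$ by countably many such neighborhoods. Goodness is invariant under the mapping class group, so the statement passes to $\mathcal M_s$. $\square$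

## 7. From equal derivatives to few intersections

**Setting (S).** $g$ is good and $K=K(g)$; $\beta_n$ are closed geodesics with $[\beta_n]/\ell(\beta_n)\to b$ in $H_1$; $c:=\mathrm{Int}(\cdot,b)/K$. Since $\|b\|_s\le1$, we have $|\langle c,h\rangle|\le\|h\|_s$, that is, $\|c\|_s\le1$. $E(\cdot)$ refers to this $c$.

So $E(\gamma)/\ell(\gamma)$ small means that $\gamma$ is almost an optimal partner of $\beta_n$ for large $n$.

**Lemma 7.** In setting (S) there are $\varepsilon_0,C>0$, depending only on $g$, such that for closed geodesics $\gamma,\gamma'$ with $E(\gamma)/\ell(\gamma),E(\gamma')/\ell(\gamma')\le\varepsilon_0$: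
$$|d\log\ell(\gamma)-d\log\ell(\gamma')|\le C\Big(\sqrt{E(\gamma)/\ell(\gamma)}+\sqrt{E(\gamma')/\ell(\gamma')}\Big)\quad\text{at }g.\tag{8}$$
If moreover $\gamma,\gamma'$ are simple, distinct as point sets, $E(\gamma)+E(\gamma')<\kappa_0$, and the number of their intersection points equals $|\mathrm{Int}(\gamma,\gamma')|=:n$, then
$$n\le C\,\ell(\gamma)\,\ell(\gamma')\Big(\sqrt{E(\gamma)/\ell(\gamma)}+\sqrt{E(\gamma')/\ell(\gamma')}\Big).\tag{9}$$

*Proof of (8).* We apply the envelope lemma to $f_n=\log\mathrm{Int}(\gamma,\beta_n)-\log\ell(\gamma)-\log\ell(\beta_n)$. Shrink $\rho$ in (6) so that (7) applies on the $\rho$-ball at $\tau_0$, and let $\varepsilon_0=\min(1/2,\rho^2/4)$. Then $\langle c,\gamma\rangle=\ell(\gamma)-E(\gamma)>0$, and $\mathrm{Int}(\gamma,\beta_n)/\ell(\beta_n)\to K\langle c,\gamma\rangle$. So $\mathrm{Int}(\gamma,\beta_n)>0$ for large $n$, and $f_n\le\varphi$ by Lemma 2(c). By (7), $f_n$ satisfies (2) with $B=2C_1$. At $\tau_0$,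
$$\varphi-f_n\ \longrightarrow\ \log\frac{\ell(\gamma)}{\langle c,\gamma\rangle}=-\log\Big(1-\frac{E(\gamma)}{\ell(\gamma)}\Big)\le\frac{2E(\gamma)}{\ell(\gamma)},$$
because $-\log(1-x)\le2x$ on $[0,1/2]$. Let $\varepsilon_n=\max(\varphi(\tau_0)-f_n(\tau_0),1/n)$. Since $2E(\gamma)/\ell(\gamma)\le\rho^2/2$, we have $\varepsilon_n\le\rho^2$ for large $n$. Lemma 1 gives $|d\varphi-df_n|\le(1+A+2C_1)\sqrt{\varepsilon_n}$. The same holds for $\gamma'$ with the same $\beta_n$, with functions $f_n'$ and numbers $\varepsilon_n'$. In the difference the terms of $\beta_n$ cancel: $df_n'-df_n=d\log\ell(\gamma)-d\log\ell(\gamma')$. So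
$$|d\log\ell(\gamma)-d\log\ell(\gamma')|\le(1+A+2C_1)(\sqrt{\varepsilon_n}+\sqrt{\varepsilon_n'}),$$
and $n\to\infty$ gives (8).

*Proof of (9).* We test (8) on the twist field of $\gamma$. Let $\psi_p\in(0,\pi)$ be the angle between oriented directions at $p\in\gamma\cap\gamma'$, and $\sigma_p=\pm1$ the intersection sign. The oriented angle from $\dot\gamma$ to $\dot\gamma'$ is $\sigma_p\psi_p$. So the counterclockwise angle between the unoriented lines is $\psi_p$ if $\sigma_p=1$ and $\pi-\psi_p$ if $\sigma_p=-1$. In both cases its cosine is $\sigma_p\cos\psi_p$. Hence $\cos\theta_p=\pm\sigma_p\cos\psi_p$ with a universal sign. By hypothesis all $\sigma_p$ are equal, and $\cos\psi_p>1/2$ by Lemma 5. So nothing cancels in Wolpert's formula, and $n/2\le|t_\gamma\ell_{\gamma'}|$. A twist along $\gamma$ does not change the length of $\gamma$, so $t_\gamma\ell_\gamma=0$ and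
$$|t_\gamma\ell_{\gamma'}|=\ell(\gamma')\,\big|(d\log\ell(\gamma')-d\log\ell(\gamma))(t_\gamma)\big|.$$
The Weil–Petersson form at $g$ is a nondegenerate form on a finite-dimensional space. So duality gives $|t_\gamma|\le C|d\ell_\gamma|$ in the chart norm, and by (7) $|d\ell_\gamma|\le C_1\ell(\gamma)$. Insert (8). $\square$

## 8. Ergodic maximizers are periodic

**Proposition 8.** Let $g$ be good and $\nu$ ergodic with $\max_{\|h\|_s\le1}\mathrm{Int}([\nu],h)=K$. Then $\nu$ is periodic, and its closed geodesic is simple.

*Proof.* By Lemma 2(b) there are closed geodesics $\beta_n$ with $\mathrm{Int}([\nu],[\beta_n])/\ell(\beta_n)\to K$. Pass to a subsequence with $[\beta_n]/\ell(\beta_n)\to b$. Then we are in setting (S) and $\langle c,[\nu]\rangle=1$. Fix a calibration $u$ for $c$. By Lemma 3, $\mathrm{supp}\,\nu\subset N_u$. Let $A\subset M$ be the compact projection of $\mathrm{supp}\,\nu$; from now on "leaf" means a projected orbit of $\mathrm{supp}\,\nu$. If $\nu$ is periodic, its geodesic is simple by Lemma 3(b).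

**Suppose $\nu$ is not periodic.** Then every orbit is $\nu$-null. Indeed, a non-closed orbit is a disjoint union of infinitely many translates of one segment $\phi_{[0,1)}v$, all of equal measure. A closed orbit of positive measure would have full measure by ergodicity, making $\nu$ periodic. As there are countably many closed orbits, almost every orbit is not closed.

The plan is to look at the measure that $\nu$ induces on short transversals. Step 1 bounds it on first-return gaps by means of (9). Step 2 turns this into a power law. Step 3 compares with Birman–Series.

**Transverse arcs.** *We need short arcs that all leaves cross in one direction.* For $p\in A$ let $f_p$ be the signed distance to the geodesic through $p$ perpendicular to $v_p$, defined on the ball of radius $\mathrm{sys}/4$ at $p$, with $\nabla f_p(p)=v_p$. The unit vectors $\nabla f_p(q)$ and $v_q$ depend continuously on $(p,q)$ and agree for $q=p$. By compactness there is $r_1\in(0,\min(1,\mathrm{sys}/4))$ such that for $p,q\in A$ with $d(p,q)\le r_1$ the angle between $v_q$ and $\nabla f_p(q)$ is at most $\pi/4$. An *admissible arc* is a (closed) geodesic arc $I$ centered at some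 $p\in A$, perpendicular to $v_p$, with $|I|\le r_1$. All leaves cross $I$ transversally and in the same direction.

(L) *If $I$ is admissible at $p$, $|I|=8r$, and $q\in A$, $d(p,q)\le r$, then the leaf through $q$ meets $I$ within distance $2r$ of $q$ along the leaf.* For leaf-time at most $2r$ in either direction the leaf stays within $3r\le r_1$ of $p$, so $f_p$ increases along it at rate at least $1/\sqrt2$. As $|f_p(q)|\le r<2r/\sqrt2$, $f_p$ vanishes at some such time. The point where it vanishes is within $3r<4r$ of $p$, so it lies on $I$.

(R) *A leaf segment of length $T>0$ with both ends on $I$ forms with the subarc $S$ of $I$ joining its ends a noncontractible loop, and $T\ge\frac34\mathrm{sys}$.* If the ends coincide, the segment is a closed geodesic. If they differ and the loop is contractible, it lifts to a loop in $\mathbb H^2$, and two distinct geodesics meet twice, which is impossible. So $T+|S|\ge\mathrm{sys}$, while $|S|\le r_1<\mathrm{sys}/4$.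

**Transverse measure.** *We disintegrate $\nu$ near $I$ as (time) $\times$ (a measure $m$ on $I$).* Let $t_0=\mathrm{sys}/2$ and, for $E\subset I$, $\hat E=\{v_q:q\in E\cap A\}$. The map $(v,t)\mapsto\phi_tv$ is injective on the compact set $\hat I\times[0,t_0]$: if $\phi_tv=\phi_{t'}v'$ with $t>t'$, then the leaf of $v$ returns to $I$ after time $t-t'\le t_0<\frac34\mathrm{sys}$, against (R). So it is a homeomorphism onto its image and carries Borel sets to Borel sets. For Borel $E$ the function $a\mapsto\nu(\phi_{[0,a)}\hat E)$, $0<a\le t_0$, is monotone and, by invariance, additive. So it equals $a\,m(E)$ with $m(E)=\nu(\phi_{[0,t_0)}\hat E)/t_0$. This defines a finite measure $m$ on $I$. We also regard it as a measure on $\hat I$.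

*Example.* On a flat torus of area $V$, with $\nu$ uniform on the vectors $\partial_x$ and $I$ a short vertical arc, $\phi_{[0,a)}\hat I$ is a rectangle of area $a|I|$, so $m$ is length divided by $V$.

We use the following facts.

(m1) $\nu(\hat I)\le a\,m(I)$ for all small $a$, so $\nu(\hat I)=0$. Subdividing $[a,b]$ into half-open pieces of length less than $t_0$ and one null endpoint, $\nu(\phi_{[a,b]}\hat E)\le(b-a)m(E)$. As orbits are null, $m$ has no atoms. In the same way, the set of points of $I$ on closed leaves is $m$-null.

(m2) For $v\in\hat I$ let $T(v)=\min\{t>0:\phi_tv\in\hat I\}\in[\frac34\mathrm{sys},\infty]$. The sets $\{T\le L\}$ are closed: if $v_i\to v$ and $T(v_i)\le L$, a subsequence of $T(v_i)$ tends to some $t\in[\frac34\mathrm{sys},L]$ and $\phi_tv\in\hat I$. So $T$ is Borel. Let $Z=\{T=\infty\}$. The sets $\phi_{[kt_0,(k+1)t_0)}Z$, $k\ge0$, are disjoint, since a coincidence would make a vector of $Z$ return to $\hat I$. They have equal measure $t_0m(Z)$, so $m(Z)=0$. Thus the first return $x\mapsto x'\in I$ is defined $m$-a.e. Next, for $0<h<t_0$ the sets $\phi_{[kh,(k+1)h)}\{T\ge(k+1)h\}$, $k\ge0$, are disjoint. Indeed, let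 $\phi_tv=\phi_{t'}v'$ with $t>t'$ and $t\in[kh,(k+1)h)$; then $\phi_{t-t'}v\in\hat I$ with $0<t-t'<(k+1)h\le T(v)$, a contradiction. Adding measures, $\sum_{k\ge1}h\,m\{T\ge kh\}\le1$. The left side is $\int h\lfloor T/h\rfloor\,dm$. With $h=2^{-j}\to0$, monotone convergence gives
$$\int_IT\,dm\le1.$$

(m3) For a subarc $S\subset I$ and $\nu$-a.e. $v$, the number of $a\in(0,t]$ with $\phi_av\in\hat S$, divided by $t$, tends to $m(S)$. Apply Birkhoff's theorem to $f=t_0^{-1}1_{\phi_{[0,t_0)}\hat S}$, for which $\int f\,d\nu=m(S)$. Visits to $\hat S$ are more than $t_0$ apart, and each visit contributes $1$ to $\int f(\phi_av)\,da$ over the following time $t_0$. Only the last visit in $(0,t]$ and a visit in $(-t_0,0]$ can be cut off. So $\int_0^tf(\phi_av)\,da$ differs from the number of visits by at most $2$.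

**Step 1. There are $C>0$, $r_2\in(0,r_1]$ such that for every admissible $I$ with $|I|\le r_2$, for $m$-a.e. $x\in I$ with first return $x'$, $S=[x,x']\subset I$, $\delta=|S|$, $T=T(x)$:**
$$m(S)\le C\,\delta\sqrt T.\tag{10}$$

*This step bounds the transverse measure of a return gap. We close the gap to a curve $\alpha$, close a very long second leaf to a curve $\tilde\alpha_k$, and read $m(S)$ as the frequency of their intersections.*

We may take $x$ on a non-closed leaf, so $x'\ne x$, and assume $m(S)>0$. The leaf segment $\sigma$ from $x$ to $x'$ meets $I$ only at its ends, because $x'$ is the first return. So $\sigma\cup S$ is a simple closed curve, noncontractible by (R). Let $\alpha$ be its simple geodesic, oriented along $\sigma$. Lift $\sigma$ to a segment of $\tilde\gamma$ from $\tilde\gamma(0)$ to $\tilde\gamma(T)$; then $S$ lifts to an arc of length $\delta$ from $\tilde\gamma(T)$ to $D\tilde\gamma(0)$. By Lemma 4, $E(\alpha)\le C\delta^2$ and $|\ell(\alpha)-T|\le C\delta$. Since $\delta\le1$ and $T\ge\frac34\mathrm{sys}$, also $\ell(\alpha)\le CT$.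

Choose $y\in A$ not on the leaf of $x$, not on $I$, on a non-closed leaf, with $v_y$ positively recurrent and satisfying (m3) for $S$. By nullity of orbits, (m1), (m3) and Poincaré recurrence, $\nu$-a.e. vector qualifies. Let $I_k$ be admissible arcs centered at $y$ with $|I_k|\downarrow0$. By recurrence the leaf comes back, at arbitrarily large times, within $|I_k|/8$ of $y$. Then (L) shows that the forward leaf of $y$ meets $I_k$ at a positive time. Let $t_k$ be the first such time, $y_k\ne y$ the point, $\tilde\sigma_k$ the leaf segment from $y$ to $y_k$, and $S_k=[y,y_k]\subset I_k$. If $t_k$ had a bounded subsequence, a limit $t\ge\frac34\mathrm{sys}$ would give a return of the leaf to $y$, hence $\phi_tv_y=v_y$ by Lemma 3(b), a contradiction. So $t_k\to\infty$. Again $\tilde\sigma_k\cup S_k$ is a noncontractible simple closed curve; let $\tilde\alpha_k$ be its geodesic, oriented along $\tilde\sigma_k$. By Lemma 4, $E(\tilde\alpha_k)\to0$ and $\ell(\tilde\alpha_k)/t_k\to1$.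

Count intersections. For $k$ large, $S_k$ is disjoint from the compact set $\sigma\cup S$, which does not contain $y$. The segments $\sigma,\tilde\sigma_k$ lie on different leaves. So the two closed curves meet exactly at the $n_k$ points of $\tilde\sigma_k\cap S$. These are interior to $S$, since its endpoints are on the leaf of $x$. They are interior to $\tilde\sigma_k$, since its endpoints lie in $S_k$. They are transverse and all of the same sign, because all leaves cross $I$ in the same direction. Corners may be rounded away from these points. Therefore $|\mathrm{Int}(\alpha,\tilde\alpha_k)|=n_k$. By (m3), $n_k/t_k\to m(S)>0$. So $n_k>0$ for large $k$, and $\alpha,\tilde\alpha_k$ are distinct as point sets, since otherwise $\mathrm{Int}(\alpha,\tilde\alpha_k)=0$. By minimality they meet in at most $n_k$ points, and $|\mathrm{Int}|=n_k$ forces at least $n_k$; so exactly $n_k$.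

If $r_2$ is small (depending on $g$ only, apart from $r_2\le r_1$), then $E(\alpha)\le C\delta^2$ is so small that the smallness hypotheses of Lemma 7 hold for large $k$. Then (9) gives
$$n_k\le C\,\ell(\alpha)\,\ell(\tilde\alpha_k)\Big(\sqrt{E(\alpha)/\ell(\alpha)}+\sqrt{E(\tilde\alpha_k)/\ell(\tilde\alpha_k)}\Big).$$
Divide by $t_k$ and let $k\to\infty$: $m(S)\le C\sqrt{\ell(\alpha)E(\alpha)}\le C'\delta\sqrt T$.

**Step 2. There is $C'$ with $m(I)\le C'|I|^{2/3}$ for all admissible $I$ with $|I|\le r_2$.**

*This step finds a point $x$ where the gap $[x,x']$ has at least a fixed proportion of the average density of $m$ and the return time is not too long, and then applies (10).* Assume $m(I)>0$ and put $\kappa=m(I)/(8|I|)$.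

*Points of low density.* Let $B$ be the set of $x\in I$ for which some $z\in I\setminus\{x\}$ has $m([x,z])\le\kappa|x-z|$, where $[x,z]$ is the subarc between $x$ and $z$. Let $\mathcal J$ be the family of these arcs, so $B\subset\bigcup\mathcal J$. A point of $\bigcup\mathcal J$ not interior to any $J\in\mathcal J$ is a left or right endpoint of some $J$. For two such left endpoints $p<q$ of $J_p,J_q$ the interiors of $J_p,J_q$ are disjoint, since otherwise $q\in\mathrm{int}\,J_p$. The same holds for right endpoints. So there are countably many such points, and they form an $m$-null set. A compact subset of the union of the interiors is covered by finitely many $J$'s. Choose a minimal subfamily with the same union; then no point lies in three of its members, because among three intervals with a common point, the one reaching furthest left and the one reaching furthest right cover the third. So the multiplicity is at most $2$, and the compact set has $m$-measure at most $\kappa\sum|J|\le2\kappa|I|=m(I)/4$. By inner regularity $B$ has outer $m$-measure at most $m(I)/4$.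

*Points of long return.* By (m2) and Markov's inequality, $m\{T>4/m(I)\}\le m(I)/4$.

Both exceptional sets together have outer measure at most $m(I)/2<m(I)$. Hence there is $x\notin B$ with $T(x)\le4/m(I)$, satisfying (10), on a non-closed leaf. So $x'\ne x$, $\delta>0$, and
$$\frac{m(I)}{8|I|}\,\delta<m(S)\le C\delta\sqrt{T(x)}\le2C\delta\,m(I)^{-1/2}.$$
Thus $m(I)^{3/2}\le16C|I|$.

**Step 3. Contradiction.** *This step turns the power law into a lower bound for the dimension of $A$.* Let $\hat\nu$ be the projection of $\nu$ to $M$, a probability measure on $A$. For $p\in A$ and $8r\le r_2$ let $I$ be the admissible arc at $p$ with $|I|=8r$. By (L), every $v_q$ with $q\in A\cap B(p,r)$ lies in $\phi_{[-2r,2r]}\hat I$. By (m1) and Step 2,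
$$\hat\nu(B(p,r))\le\nu(\phi_{[-2r,2r]}\hat I)\le4r\,m(I)\le C''r^{5/3}.$$
If $A$ is covered by sets $X_i$ meeting $A$ with small diameters $<r_i$, then $X_i$ lies in a ball $B(p_i,r_i)$ with $p_i\in A$. So $1\le C''\sum r_i^{5/3}$. As $r_i$ may be taken as close to the diameters as we like, $\mathcal H^{5/3}(A)>0$. But $A$ is a union of complete simple geodesics, so by Birman–Series it has Hausdorff dimension at most $1$. This contradiction proves that $\nu$ is periodic. $\square$

*Remark.* In the flat torus example above, with irrational horizontal direction, $m(S)=\delta/V$. Since return times are bounded below there, the inequality (10) and the power law of Step 2 hold as well. What is absent is the last line: there $A$ is the whole torus, of dimension $2$.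

## 9. Realization by simple closed geodesics: proof of Theorem 1

Almost every $g$ is good by Lemma 6. Let $g$ be good and $|\mathrm{Int}(h_1,h_2)|=K\|h_1\|_s\|h_2\|_s$ with $h_i\ne0$.

**Structure of maximizers.** *We apply Proposition 8 to ergodic components.* Normalize $\|h_i\|_s=1$, and $\mathrm{Int}(h_1,h_2)=K$ by changing the sign of $h_1$ if necessary; the flip $v\mapsto-v$ transports representing measures and their ergodic components. Let $\nu_1$ be any invariant probability with $[\nu_1]=h_1$; one exists by Lemma 2(b). Every invariant probability $\nu$ has $\mathrm{Int}([\nu],h_2)\le K$, and the average over the ergodic components of $\nu_1$ is $K$. So almost every component $\nu$ has $\mathrm{Int}([\nu],h_2)=K$. Since $\|[\nu]\|_s\le1$, this is the maximum of $\mathrm{Int}([\nu],\cdot)$ on the unit ball. By Proposition 8, $\nu$ is periodic on a simple closed geodesic. The same holds for $h_2$, using $\mathrm{Int}(h_2,-h_1)=K$.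

**Existence.** *We choose components twice to get a pair of geodesics.* Choose a maximizing $(h_1,h_2)$ as above. A component of a measure representing $h_1$ gives a simple closed geodesic $\alpha$ with $\mathrm{Int}([\alpha]/\ell(\alpha),h_2)=K$. Decompose a measure representing $h_2$: some ergodic component $\nu'$ has $\mathrm{Int}([\alpha]/\ell(\alpha),[\nu'])=K$, that is, $\mathrm{Int}([\nu'],-[\alpha]/\ell(\alpha))=K$. By Proposition 8, $[\nu']=[\beta]/\ell(\beta)$ with $\beta$ a simple closed geodesic. Thus
$$\mathrm{Int}([\alpha],[\beta])=K\ell(\alpha)\ell(\beta)\ge K\|[\alpha]\|_s\|[\beta]\|_s\ge\mathrm{Int}([\alpha],[\beta]).\tag{11}$$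
So equality holds throughout, and the maximum in (5) is attained at $([\alpha],[\beta])$. Moreover $\|[\alpha]\|_s=\ell(\alpha)$ and $\|[\beta]\|_s=\ell(\beta)$. This proves Theorem 1, and with it the conjecture. $\blacksquare$

## 10. Uniqueness on an open set of full measure: proof of Theorem 2

**Definition.** A *maximal ergodic pair* at $g$ is a pair $(\nu,\nu')$ of ergodic measures with $\mathrm{Int}([\nu],[\nu'])=K(g)$.

Such pairs exist at every $g$: the two successive choices of components in Section 9 do not use goodness. For oriented closed geodesics we write $(\alpha,\beta)$ for the pair of normalized measures, and $-\alpha$ for the reversed geodesic. Let $\mathcal G\subset\mathcal T$ be the set of good $g$ for which no two distinct unordered pairs $\{\alpha,\beta\}\ne\{\alpha',\beta'\}$ of unoriented simple closed curves (up to homotopy), each pair with nonzero intersection number, satisfy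
$$\frac{\ell(\alpha)\ell(\beta)}{|\mathrm{Int}(\alpha,\beta)|}=\frac{\ell(\alpha')\ell(\beta')}{|\mathrm{Int}(\alpha',\beta')|}.\tag{12}$$

**Step A: $\mathcal G$ has full measure.** *We show that each condition (12) cuts out a null set.* There are countably many conditions, and both sides are real-analytic on the connected $\mathcal T$. So it suffices that (12) is not an identity. As $\alpha\ne\beta$ and $\alpha'\ne\beta'$, some curve of one pair is not in the other; say $\alpha\notin\{\alpha',\beta'\}$.

Complete $\alpha$ to a pants decomposition. In each pair of pants draw three disjoint seams joining the boundary curves in pairs, with endpoints matching across each pants curve. The pants curves and seams form a graph that cuts $M$ into hexagons. For $0<\epsilon<1/2$ there is a marked hyperbolic surface in which the hexagons are right-angled, $\ell(\alpha)=\epsilon$, and all other pants curves have length $1$: build each pair of pants from two copies of the right-angled hexagon whose alternate sides are half the boundary lengths. The seam endpoints bisect each pants curve, so the pieces can be glued with matching seams. (These are the points with all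 twists $0$ in suitable Fenchel–Nielsen coordinates.) The combinatorics, relative to the marking, do not depend on $\epsilon$, and $\beta$ is homotopic to a fixed closed edge path. Edges on pants curves have length at most $1/2$. If $a,b,c\in\{\epsilon/2,1/2\}$ are the alternate sides of a hexagon, the seam between $a$ and $b$ has hyperbolic cosine $(\cosh a\cosh b+\cosh c)/(\sinh a\sinh b)=O(\epsilon^{-2})$, so its length is $O(\log(1/\epsilon))$. Hence $\ell(\alpha)\ell(\beta)=O(\epsilon\log(1/\epsilon))\to0$.

A simple closed geodesic other than $\alpha$ either is a pants curve of length $1$ or crosses a pants curve of length at most $1$. In the second case its length is bounded below by the collar lemma. So $\ell(\alpha')\ell(\beta')$ is bounded below, and (12) is not an identity.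

**Step B: structure at $g\in\mathcal G$.** *We list all maximal ergodic pairs and deduce the uniqueness statements at $g$.* If $(\nu,\nu')$ is a maximal ergodic pair, Proposition 8 applies to $\nu$ and, via $\mathrm{Int}([\nu'],-[\nu])=K$, to $\nu'$. So both are simple closed geodesics, with product of lengths divided by $|\mathrm{Int}|$ equal to $K^{-1}$. Since (12) is excluded, all maximal ergodic pairs give one fixed unordered unoriented pair $\{\alpha,\beta\}$. Orient so that $\mathrm{Int}(\alpha,\beta)>0$. The sign of $\mathrm{Int}$ then leaves exactly the four pairs
$$(\alpha,\beta),\ (-\alpha,-\beta),\ (\beta,-\alpha),\ (-\beta,\alpha),\tag{13}$$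
and all four have the same value of $\mathrm{Int}$, so all four are maximal.

*If (13) lists all maximal ergodic pairs and $\nu_1,\nu_2$ are invariant probabilities with $\mathrm{Int}([\nu_1],[\nu_2])=K$, then $(\nu_1,\nu_2)$ is one of the four.* The value $\mathrm{Int}$ on pairs of ergodic components is at most $K$ and averages to $K$. So almost every pair of components (for the product of the decomposition measures) is maximal, and the decompositions are carried by $\{\pm\alpha,\pm\beta\}$. In (13) each second entry occurs once, so any component of $\nu_2$ of positive weight determines the component of $\nu_1$. The converse holds as well. Hence both $\nu_1$ and $\nu_2$ are single components.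

Now let $|\mathrm{Int}(h_1,h_2)|=K\|h_1\|_s\|h_2\|_s$ with $h_i\ne0$. Normalize, adjust a sign, and represent $h_1,h_2$ by measures (Lemma 2(b)); then $(h_1,h_2)$ or $(h_2,h_1)$ lies in $\mathbb R[\alpha]\times\mathbb R[\beta]$. Conversely $\|[\alpha]\|_s=\ell(\alpha)$ and $\|[\beta]\|_s=\ell(\beta)$ by (11), so every pair of nonzero classes in $\mathbb R[\alpha]\times\mathbb R[\beta]$ gives equality, in either order. This is the "iff" statement at $g$. If closed geodesics $\alpha',\beta'$ satisfy $|\mathrm{Int}(\alpha',\beta')|=K\ell(\alpha')\ell(\beta')$, then after a change of orientation their normalized measures form a maximal ergodic pair, hence one of (13). This is the uniqueness statement at $g$.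

**Step C: if $g\in\mathcal G$ and $c=\mathrm{Int}(\cdot,[\beta])/(K\ell(\beta))$, then for every calibration $u$ for $c$, $N_u$ is the single orbit of $\alpha$.** *This rigidity is what will make the picture stable under perturbation of $g$.*

We are in setting (S) with $\beta_n=\beta$. An ergodic measure $\nu$ on $N_u$ has $\langle c,[\nu]\rangle=1$ by Lemma 3, so $(\nu,\beta)$ is maximal and $\nu=\alpha$ by (13). Also $\langle c,[\alpha]\rangle=\ell(\alpha)$, so $E(\alpha)=0$ and the orbit of $\alpha$ lies in $N_u$. Suppose $N_u$ contains another leaf $\eta$. It is disjoint from $\alpha$. Use the upper half-plane with a lift $\tilde\alpha$ equal to the imaginary axis, oriented from $0$ to $\infty$, with deck translation $D_\alpha z=\lambda z$, $\lambda=e^{\ell(\alpha)}$.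

*(i) $\eta$ is asymptotic to $\alpha$ at both ends, with matching orientation.* The $\omega$-limit set of the orbit of $\eta$ is a nonempty compact invariant subset of $N_u$. It carries an ergodic measure, which must be $\alpha$, so it contains the orbit of $\alpha$. Hence there are $t_i\to\infty$ and lifts $\tilde\eta_i$ such that $\tilde\eta_i'(t_i)$ approaches upward unit vectors at points of the compact segment $i[1,\lambda]$. Put $d_i=d(\tilde\eta_i(t_i),\tilde\alpha)\to0$. Passing to a subsequence, all $\tilde\eta_i$ lie on the same side of $\tilde\alpha$, say $\mathrm{Re}\,z>0$; the other side is symmetric. Let $e_-^i,e_+^i\in[0,\infty]$ be the backward and forward endpoints; then $e_-^i\to0$ and $e_+^i\to\infty$.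

If both lie in $(0,\infty)$, then for $i$ large $e_-^i<\lambda e_-^i<e_+^i<\lambda e_+^i$. So the endpoints of $\tilde\eta_i$ and $D_\alpha\tilde\eta_i$ interlace and these lifts cross, a contradiction. So for $i$ large $e_-^i=0$ or $e_+^i=\infty$, not both, since $\tilde\eta_i\ne\tilde\alpha$. If $e_-^i=0$, then $t\mapsto d(\tilde\eta_i(t),\tilde\alpha)$ is increasing, so $d(\eta(0),\alpha)\le d_i$ once $t_i>0$. This cannot hold for infinitely many $i$, since $\eta(0)\notin\alpha$. Hence $e_+^i=\infty$ for large $i$, which is the claim for the forward end.

For the backward end use $t_i\to-\infty$ and the $\alpha$-limit set. Again $e_-^i=0$ or $e_+^i=\infty$ for large $i$. If $e_+^i=\infty$, then $d(\tilde\eta_i(t),\tilde\alpha)$ is decreasing in $t$ and again $d(\eta(0),\alpha)\le d_i$ once $t_i<0$. So $e_-^i=0$ for large $i$.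

*(ii) The two ends are on opposite sides of $\alpha$.* Otherwise, say on the side $\mathrm{Re}\,z>0$, there are lifts $\tilde\eta_1$ with endpoints $b,\infty$ and $\tilde\eta_2$ with endpoints $0,a$, where $a,b\in(0,\infty)$. For $k$ large $0<b<\lambda^ka<\infty$, so $D_\alpha^k\tilde\eta_2$ crosses $\tilde\eta_1$, a contradiction.

*(iii) Contradiction by closing $\eta$ across $\alpha$.* Let $J$ be a short geodesic arc perpendicular to $\alpha$ at $p\in\alpha$, inside an embedded collar of $\alpha$. A lift of the forward end of $\eta$ is a vertical line $\mathrm{Re}\,z=b$ with $b\ne0$. At time $t$ its height is $h=e^{t+\mathrm{const}}$, and its distance $d$ to $\tilde\alpha$ satisfies $\sinh d=|b|/h$. The lifts of $J$ meeting $\tilde\alpha$ lie on the circles $|z|=q\lambda^k$, where $qi$ is a lift of $p$. For $k$ large the line meets this circle at height $\sqrt{q^2\lambda^{2k}-b^2}$, at a distance from $\tilde\alpha$ that tends to $0$, hence on the lift of $J$. So the forward end crosses $J$ infinitely often, with time gaps tending to $\log\lambda=\ell(\alpha)$. Its distance to $\alpha$ at time $t$ is eventually strictly decreasing and at most $Ce^{-t}$.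 The isometry $z\mapsto-1/z$ exchanges $0$ and $\infty$, so the same holds for the backward end with time reversed.

Choose $x=\eta(-a_1)$ and $x'=\eta(a_2)$ on $J$, hence by (ii) on opposite sides of $p$, with $a_1,a_2\to\infty$ and $|a_1-a_2|\le2\ell(\alpha)$. Let $S=[x,x']\subset J$, $\delta=|S|=d(x,\alpha)+d(x',\alpha)$, and $T=a_1+a_2$. Since $a_1,a_2\ge T/2-\ell(\alpha)$, we have $\delta\le Ce^{-T/2}$. Fix $R_0$ such that for $|t|\ge R_0$ the point $\eta(t)$ is in the collar, with distance to $\alpha$ strictly monotone on each tail. For $a_1,a_2$ large:

- $\eta([-R_0,R_0])$ has distance $>\delta$ from $\alpha$, being compact and disjoint from $\alpha$;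
- $\eta((R_0,a_2))$ has distance $>d(x',\alpha)$ from $\alpha$ and is on the side of $x'$;
- $\eta((-a_1,-R_0))$ has distance $>d(x,\alpha)$ from $\alpha$ and is on the side of $x$.

A point of $S$ is at distance at most $d(x',\alpha)$ on the side of $x'$ and at most $d(x,\alpha)$ on the side of $x$. So $\eta((-a_1,a_2))$ does not meet $S$. Since $\eta$ is simple and not closed, $\eta([-a_1,a_2])\cup S$ is a simple closed curve. It meets $\alpha$ only at $p$, transversally. Hence it is noncontractible. Its geodesic $\gamma$ is simple, $|\mathrm{Int}(\gamma,\alpha)|=1$, and so $\gamma,\alpha$ are distinct and, by minimality, meet exactly once. By Lemma 4, $E(\gamma)\le C\delta^2$ and $\ell(\gamma)\le CT$. For $a_1,a_2$ large (9) applies to $\gamma,\alpha$. As $E(\alpha)=0$, it gives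
$$1\le C\,\ell(\gamma)\,\ell(\alpha)\sqrt{E(\gamma)/\ell(\gamma)}=C\,\ell(\alpha)\sqrt{\ell(\gamma)E(\gamma)}\le C'\sqrt T\,\delta\le C''\sqrt T\,e^{-T/2}\to0,$$
a contradiction. This proves Step C. Applying it to the pair $(\beta,-\alpha)$ in place of $(\alpha,\beta)$: for $c'=\mathrm{Int}([\alpha],\cdot)/(K\ell(\alpha))$ and every calibration $u$ for $c'$, $N_u$ is the orbit of $\beta$.

**Step D: openness.** *We show that the list (13) persists near $g$.* Let $g\in\mathcal G$ with pair $(\alpha,\beta)$. Claim: there is a neighborhood $W$ of $g$ in $\mathcal T$ such that for all $g'\in W$ the maximal ergodic pairs at $g'$ are exactly the four pairs (13), formed with $g'$-geodesics.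

Maximal ergodic pairs exist, and the four pairs have the same value of $\mathrm{Int}$. So it suffices to exclude a sequence $g_j\to g$ (in a chart as in Section 6) with maximal ergodic pairs $(\nu_j,\nu_j')$ at $g_j$ not among the four. Regard $\nu_j,\nu_j'$ as measures on $TM$ carried by a fixed compact set. Pass to a subsequence with $\nu_j\to\nu$, $\nu_j'\to\nu'$ weakly. Geodesic flows depend continuously on the metric, so $\nu,\nu'$ are invariant probabilities for $g$, and $[\nu_j]\to[\nu]$, $[\nu_j']\to[\nu']$. Since $K$ is continuous (Lemma 6), $\mathrm{Int}([\nu],[\nu'])=K(g)$. By Step B $(\nu,\nu')$ is one of the four. If it is $(-\alpha,-\beta)$, $(\beta,-\alpha)$ or $(-\beta,\alpha)$, replace $(\nu_j,\nu_j')$ by $(-\nu_j,-\nu_j')$, $(-\nu_j',\nu_j)$ or $(\nu_j',-\nu_j)$, respectively, where $-$ is the flip. These operations preserve maximality and the list (13). So we may assume $\nu=\alpha$, $\nu'=\beta$ (normalized).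

Put $c_j=\mathrm{Int}(\cdot,[\nu_j'])/K(g_j)$. Then $\|c_j\|_{s,g_j}\le1$, $\langle c_j,[\nu_j]\rangle=1$, and $c_j\to c=\mathrm{Int}(\cdot,[\beta])/(K\ell(\beta))$. Choose calibrations $u_j$ for $(g_j,c_j)$ on the universal cover, normalized to vanish at a point. They are uniformly Lipschitz on compact sets, so a subsequence converges locally uniformly to some $u$ that is $1$-Lipschitz for $g$ and $c$-equivariant, that is, a calibration for $c$.

Let $N$ be a closed annular neighborhood of $\alpha$. A complete $g_j$-geodesic staying in $N$ has a lift at bounded distance from the $g_j$-axis of $D_\alpha$, since both are contained in sets with compact quotient by $D_\alpha$. So this lift is the axis, and the geodesic is the closed $g_j$-geodesic $\alpha$, up to orientation. Suppose that for infinitely many $j$ some $v_j\in\mathrm{supp}\,\nu_j$ has base point outside $\mathrm{int}\,N$. By Lemma 3(a), $\Delta^{u_j}_t(v_j)=t$ for all $t$. A limit $v$ of the $v_j$ then satisfies $\Delta^u_t(v)=t$ for all $t$, so it lies in $N_u$ with base point outside $\mathrm{int}\,N$, contradicting Step C. Hence for $j$ large $\mathrm{supp}\,\nu_j$ projects into $N$, and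 $\nu_j$ is the closed geodesic $\alpha$ or $-\alpha$. Since $[\nu_j]\to[\alpha]/\ell(\alpha)\ne0$, it is $\alpha$ for large $j$. Symmetrically, with $c_j'=\mathrm{Int}([\nu_j],\cdot)/K(g_j)$, $\langle c_j',[\nu_j']\rangle=1$, and the second part of Step C, $\nu_j'=\beta$ for $j$ large. This contradicts the choice of $(\nu_j,\nu_j')$.

**Step E: the open set $\mathcal O$.** *We assemble Theorem 2.* Let $\tilde{\mathcal O}\subset\mathcal T$ be the set of $g$ having a neighborhood $W$ and simple closed curves $\alpha,\beta$ with $\mathrm{Int}(\alpha,\beta)>0$ such that for all $g'\in W$ the maximal ergodic pairs are exactly the four pairs (13). It is open and invariant under the mapping class group. It contains $\mathcal G$ by Step D, so it has full measure by Step A. For $g\in\tilde{\mathcal O}$ we have $\mathrm{Int}(\alpha,\beta)=K\ell(\alpha)\ell(\beta)$, hence $\|[\alpha]\|_s=\ell(\alpha)$ and $\|[\beta]\|_s=\ell(\beta)$ by the chain (11). The "iff" and uniqueness statements follow as in Step B, because the argument there after (13) uses only that (13) lists all maximal ergodic pairs. On $W$ the classes $\alpha,\beta$ are constant, and $K=\mathrm{Int}(\alpha,\beta)/(\ell(\alpha)\ell(\beta))$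 is real-analytic since lengths are. Let $\mathcal O$ be the image of $\tilde{\mathcal O}$ in $\mathcal M_s$; it is open with complement of measure $0$. $\blacksquare$
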